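# Perfect complexes supported on $V(t)$ with two different enhancements

**Conventions.** Complexes are cohomological, and $X[1]^i=X^{i+1}$, $d_{X[1]}=-d_X$. Dg modules are right modules. "Thick" means triangulated and closed under direct summands. Throughout, $\mathbb k\neq 0$ is a commutative ring; dg categories, dg functors and derivations are $\mathbb k$-linear. We write $n\gg0$ for "all sufficiently large $n$".

## 1. Sequences with a rational limit, and a product twisted by $\partial_x\otimes\partial_y$

We start by building two dg algebras $A_0$ and $A_1$ that differ by one term in one product. Section 2 says what they are for.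

**Step 1.1. A field without derivations.** We need a field $F$ over $\mathbb k$ on which every $\mathbb k$-derivation vanishes. Let $\mathfrak m\subset\mathbb k$ be a maximal ideal and let $F$ be an algebraic closure of $\mathbb k/\mathfrak m$. Then
$$\operatorname{Der}_{\mathbb k}(F,F)=0.\tag{1.1}$$
Let $\delta$ be a derivation. In characteristic $p$ every element of $F$ is a $p$-th power, and $\delta(b^p)=pb^{p-1}\delta(b)=0$. In characteristic $0$, $\delta$ kills the image $\mathbb k/\mathfrak m$ of $\mathbb k$. If $b\in F$ has minimal polynomial $g$ over $\mathbb k/\mathfrak m$, then $0=\delta(g(b))=g'(b)\delta(b)$ with $g'(b)\ne0$, so $\delta(b)=0$.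

**Step 1.2. Points at which no rational function vanishes infinitely often.** We want to treat rational functions in two variables as sequences of values. Let $F_0\subset F$ be the algebraic closure in $F$ of the prime field; it is countable, and infinite because it is algebraically closed. Enumerate the nonzero polynomials $p_1,p_2,\dots$ of $F_0[x,y]$, and choose $c_n\in F_0^2$ with $p_1(c_n)\cdots p_n(c_n)\ne0$. This is possible because a nonzero polynomial over an infinite field has a non-zero value somewhere.

Every nonzero $p\in F[x,y]$ vanishes at only finitely many $c_n$. Indeed, choose a basis $(b_\alpha)$ of the finite-dimensional $F_0$-span of the coefficients of $p$, and write $p=\sum_\alpha p_\alpha b_\alpha$ with $p_\alpha\in F_0[x,y]$. Since $p_\alpha(c_n)\in F_0$, we have $p(c_n)=0$ if and only if all $p_\alpha(c_n)=0$. Some $p_\alpha$ is nonzero, hence equals some $p_k$, and it does not vanish at $c_n$ for $n\ge k$.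

Put $K:=F(x,y)$. For $f\in K$ the value $f(c_n)\in F$ is defined for $n\gg0$, it is nonzero for $n\gg 0$ if $f\neq0$, and sums and products are evaluated correctly for $n\gg0$.

**Step 1.3. The ring $D$.** This ring glues infinitely many copies of $F$ to the field $K$ "at infinity". Let $D\subset F^{\mathbb N}$ be the set of sequences $a=(a_n)_{n\ge1}$ for which there is $f\in K$ with $a_n=f(c_n)$ for $n\gg0$. The function $f$ is unique: if $f$ and $f'$ both work, then $f-f'$ vanishes at $c_n$ for $n\gg0$, so $f=f'$. Write $\bar a:=f$. Then $D$ is a subring of $F^{\mathbb N}$, hence commutative and reduced, and $a\mapsto\bar a$ is a ring homomorphism $D\to K$. It is surjective: given $f$, put $a_n=f(c_n)$ where this is defined and $a_n=0$ elsewhere. Its kernel is the ideal of finitely supported sequences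
$$I=\bigoplus_{n\ge1}Fe_n,$$
where the $e_n$ are the standard idempotents. For example, $\hat x:=(x(c_n))_n$ and $\hat y:=(y(c_n))_n$ lie in $D$ and have images $x,y\in K$.

**Step 1.4. $D$ has no derivations, although $K$ has some.** This contrast drives the whole proof. We claim
$$\operatorname{Der}_{\mathbb k}(D,D)=0.\tag{1.2}$$
Let $\delta$ be a derivation of $D$. From $e_i^2=e_i$ we get $\delta(e_i)=2e_i\delta(e_i)$. Multiplying by $e_i$ gives $e_i\delta(e_i)=2e_i\delta(e_i)$, so $e_i\delta(e_i)=0$ and therefore $\delta(e_i)=0$. Hence $\delta(e_ia)=e_i\delta(a)$ for all $a\in D$. In particular $\delta$ restricts to a $\mathbb k$-derivation of $e_iD=Fe_i\cong F$, which is $0$ by (1.1). So $e_i\delta(a)=\delta(e_ia)=0$ for every $i$, and $\delta(a)=0$ because $D\subset F^{\mathbb N}$.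

Consequently the derivation $\partial_y$ of $K$ does not lift to $D$: a derivation $\delta$ of $D$ with $\overline{\delta(a)}=\partial_y\bar a$ would be zero, while $\partial_yy=1$. A map of sets $D\to D$ lifting $a\mapsto\partial_y\bar a$ does exist, because $D\to K$ is surjective.

**Step 1.5. The twisted product.** We introduce noncommutativity that is controlled by derivations of $K$. For $\lambda\in\{0,1\}$ let $N_\lambda=D\oplus K$ with
$$(a,f)(b,g)=\bigl(ab,\ \bar ag+f\bar b+\lambda\,\partial_x\bar a\,\partial_y\bar b\bigr).\tag{1.3}$$
Put $\beta(u,v)=u_xv_y$ for $u,v\in K$. Expanding $\bigl((a,f)(b,g)\bigr)(c,h)$ and $(a,f)\bigl((b,g)(c,h)\bigr)$, all terms without $\lambda$ agree, and associativity amounts to the vanishing of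
$$u\beta(v,w)-\beta(uv,w)+\beta(u,vw)-\beta(u,v)w$$
for $u=\bar a$, $v=\bar b$, $w=\bar c$. This holds:
$$u\,v_xw_y-(u_xv+uv_x)w_y+u_x(v_yw+vw_y)-u_xv_yw=0.$$
The unit is $(1,0)$, and $F$ (the constant sequences) is central, since partial derivatives kill constants. From (1.3),
$$(a,f)(b,g)-(b,g)(a,f)=\bigl(0,\ \lambda(\partial_x\bar a\,\partial_y\bar b-\partial_x\bar b\,\partial_y\bar a)\bigr).\tag{1.4}$$
So $N_0$ is commutative, and in $N_1$ the elements $(\hat x,0)$ and $(\hat y,0)$ have commutator $(0,1)$.

**Step 1.6. The dg algebras $A_\lambda$.** We now make the twist invisible in cohomology. Let $A_\lambda$ be the graded $F$-algebra with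
$$A_\lambda^0=N_\lambda,\qquad A_\lambda^{-1}=D\ \text{(elements written }[a]),$$
and zero in other degrees. Here $N_\lambda$ acts on both sides of $A_\lambda^{-1}$ through the ring map $N_\lambda\to D$, $(a,f)\mapsto a$. The differential is $d[a]=(0,\bar a)$. For the Leibniz rule, note $(b,g)(0,\bar a)=(0,\bar b\bar a)=(0,\bar a)(b,g)$, so $d$ is $N_\lambda$-bilinear. In degree $-2$ we need $0=d([a][b])=d[a]\cdot[b]-[a]\cdot d[b]$, which holds because $0\oplus K$ acts as zero on $D$. Since $\ker(D\to K)=I$ and $N_\lambda/(0\oplus K)=D$,
$$H^*(A_\lambda)=D\oplus I\varepsilon,\qquad |\varepsilon|=-1,\ \varepsilon^2=0,\tag{1.5}$$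
as graded rings, for both values of $\lambda$; the class of $(a,f)$ is $a$.

Here is the computation to keep in mind. In $N_1$ put $\xi=(\hat x,g)$. By (1.4), $\xi(b,h)-(b,h)\xi=(0,\partial_y\bar b)$. This equals $d[c]$ for any $c\in D$ with $\bar c=\partial_y\bar b$. So $\xi$ commutes with $N_1$ up to boundaries, but by (1.2) no derivation $b\mapsto c$ of $D$ provides these boundaries.

**Step 1.7. The pieces of $A_\lambda$.** We record the quotients of $A_\lambda$ in which the twist disappears. Let $\Gamma=F\oplus F\varepsilon$ with $|\varepsilon|=-1$, $\varepsilon^2=0$, $d=0$. There are dga maps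
$$\pi_n:A_\lambda\to\Gamma,\quad (a,f)\mapsto a_n,\ [a]\mapsto a_n\varepsilon,\qquad\qquad \rho:A_\lambda\to K,\quad (a,f)\mapsto\bar a,\ [a]\mapsto0.$$
Both kill $d[a]=(0,\bar a)$. On cohomology, $\pi_n(a+b\varepsilon)=a_n+b_n\varepsilon$ and $\rho(a+b\varepsilon)=\bar a$.

As $\bar e_n=0$, we have $(e_n,0)(b,g)=(e_nb,0)=(b,g)(e_n,0)$. So the $(e_n,0)$ are central orthogonal idempotents and cocycles, and $e_nA_\lambda=Fe_n\oplus F[e_n]\cong\Gamma$ via $\pi_n$. With $A_\lambda^{>n}:=(1-e_1-\dots-e_n)A_\lambda$,
$$A_\lambda=\Gamma^n\times A_\lambda^{>n}.\tag{1.6}$$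
The projections $A_\lambda=A_\lambda^{>0}\to A_\lambda^{>1}\to\cdots$ have a colimit $A_\lambda^\infty$, obtained by killing all $e_n$: it is $D/I=K$ in degree $-1$ and $(D/I)\oplus K=K\oplus K$ in degree $0$, with $d(f)=(0,f)$. The map $\rho$ kills all $e_n$, so it factors through every $A_\lambda^{>n}$, and
$$A_\lambda^\infty\to K\ \text{ is a quasi-isomorphism.}\tag{1.7}$$
Thus neither the factors $\Gamma$ nor the limit at infinity sees $\lambda$, up to quasi-isomorphism.

Finally let $A':=D\oplus I\varepsilon$ with $d=0$. The map $A'\to A_0$, $a+b\varepsilon\mapsto(a,0)+[b]$, is a dga map ($d[b]=(0,\bar b)=0$ for $b\in I$) and a quasi-isomorphism. For $\lambda=1$ the same formula is not multiplicative, because $(\hat x,0)(\hat y,0)=(\hat x\hat y,1)$ in $N_1$.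

## 2. Enhancements of $\mathbf D^{\mathrm{perf}}_Z(X)$

The algebras $A_0,A_1$ serve to answer a question about how much a triangulated category remembers.

**Definition (dg categories, $\mathbf{Hqe}$).** A dg category $\mathcal C$ has complexes of $\mathbb k$-modules $\mathcal C(X,Y)$ as Homs, and composition consists of chain maps. Taking cohomology of Homs gives $H^*(\mathcal C)$ and $H^0(\mathcal C)$. A dg functor is a *quasi-equivalence* if it is a quasi-isomorphism on all Hom complexes and essentially surjective on $H^0$. $\mathbf{Hqe}$ is the localization of the category of small dg categories at quasi-equivalences. A quasi-functor is a morphism of $\mathbf{Hqe}$; it can be presented as $\mathcal C\leftarrow\mathcal Q\to\mathcal C'$ with left arrow a quasi-equivalence, and it induces a functor on $H^0$.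

*Example.* A dga is a dg category with one object. The map $A'\to A_0$ of Step 1.7 is a quasi-equivalence of one-object dg categories.

**Definition (pretriangulated).** $\mathcal C$ is pretriangulated if, under the Yoneda embedding, $H^0(\mathcal C)$ is closed (up to isomorphism) under shifts and cones in the derived category of dg $\mathcal C$-modules. Then $H^0(\mathcal C)$ is triangulated and $H^i\mathcal C(X,Y)=\operatorname{Hom}_{H^0(\mathcal C)}(X,Y[i])$.

*Example.* A dg module $P$ over a dga $A$ is *h-projective* if $\operatorname{Hom}_A(P,-)$ sends acyclic modules to acyclic complexes. Any full dg subcategory of the h-projective modules that is closed under shifts and cones is pretriangulated, and its $H^0$ is a full triangulated subcategory of $\mathbf D(A)$. A module with a finite filtration whose subquotients are finite free modules, up to shift, is h-projective (a finite semi-free module).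

**Definition (enhancement).** An enhancement of a triangulated category $\mathcal T$ is a pair $(\mathcal C,E)$ with $\mathcal C$ pretriangulated and $E:H^0(\mathcal C)\to\mathcal T$ an exact equivalence. $\mathcal T$ has a *unique* enhancement if for any two enhancements $(\mathcal C,E)$, $(\mathcal C',E')$ there is a quasi-functor $f:\mathcal C\to\mathcal C'$ such that $H^0(f)$ is an exact equivalence; equivalently, $\mathcal C\cong\mathcal C'$ in $\mathbf{Hqe}$.

**Definition (support).** For a scheme $X$, $\mathbf D_{\mathrm{qc}}(X)$ is the derived category of complexes of $\mathcal O_X$-modules with quasi-coherent cohomology. For $Z\subseteq X$ closed, $\mathbf D^{\mathrm{perf}}_Z(X)\subset\mathbf D_{\mathrm{qc}}(X)$ is the full subcategory of perfect complexes whose restriction to $X\setminus Z$ is acyclic.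

*Example.* For $X=\operatorname{Spec}F[t]$ and $Z=V(t)$ one gets the complexes of $F[t]$-modules with finite-dimensional total cohomology on which $t$ is nilpotent.

The survey of Alberto Canonaco, Amnon Neeman and Paolo Stellari, "Weakly approximable triangulated categories and enhancements: a survey", arXiv:2407.05946 (2024), is the source of this problem: *let $X$ be a quasi-compact and quasi-separated scheme over $\mathbb k$ and $Z\subseteq X$ closed with $X\setminus Z$ quasi-compact; show that $\mathbf D^{\mathrm{perf}}_Z(X)$ has a unique enhancement*, or else exhibit $X$ and $Z$ for which this fails. It fails in general.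

**Theorem 2.1.** *Let $\mathbb k\ne0$ be a commutative ring. There are a commutative $\mathbb k$-algebra $R$ and $t\in R$ such that, for $X=\operatorname{Spec}R$ and $Z=V(t)$ (so $X\setminus Z=\operatorname{Spec}R[1/t]$ is affine, hence quasi-compact), $\mathbf D^{\mathrm{perf}}_Z(X)$ has two enhancements that are not isomorphic in $\mathbf{Hqe}$.*

Explicitly, $R=D[t]\oplus\bigl(I\otimes_FF[t,t^{-1}]/F[t]\bigr)$ with $D,I,F$ as in Section 1. No claim is made about which extra hypotheses on $X$ and $Z$ restore uniqueness.

The proof has three parts. For a dga $A$ let $\mathcal T(A)$ be the category of perfect $t$-torsion objects over $A[t]$ (Section 4). Then $\mathbf D^{\mathrm{perf}}_Z(X)\cong\mathcal T(A_0)$ (Section 5); $\mathcal T(A_0)\cong\mathcal T(A_1)$ as triangulated categories (Section 6); and the natural enhancements of $\mathcal T(A_0)$ and $\mathcal T(A_1)$ are not isomorphic in $\mathbf{Hqe}$ (Sections 7–9).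

## 3. Two supports for which the enhancement is unique

Before the counterexample, we look at cases where uniqueness can be proved by hand, to see what must go wrong. We use one standard fact. For a small dg category $\mathcal C$, let $\operatorname{Perf}(\mathcal C)$ be the dg category of (a sufficiently large set of) h-projective dg modules in the thick closure of the representable ones.

**Fact 3.1.** Let $\mathcal C$ be pretriangulated with $H^0(\mathcal C)$ idempotent complete and equal to the thick closure of an object $c$, and let $B=\mathcal C(c,c)$. Then extension of scalars and Yoneda give quasi-equivalences $\operatorname{Perf}(B)\to\operatorname{Perf}(\mathcal C)\leftarrow\mathcal C$. A quasi-isomorphism of dgas $B\to B'$ induces a quasi-equivalence $\operatorname{Perf}(B)\to\operatorname{Perf}(B')$.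

So to prove uniqueness it suffices to show that the dga of endomorphisms of a generator is determined up to quasi-isomorphism.

**Case $X=\operatorname{Spec}R$ affine, $Z=X$.** Let $(\mathcal C,E)$ be an enhancement of $\mathbf D^{\mathrm{perf}}(R)$ and let $c$ correspond to $R$. Then $B=\mathcal C(c,c)$ has $H^0(B)=R$ and $H^i(B)=0$ for $i\neq0$. The truncation $\tau^{\le0}B=(\cdots\to B^{-1}\to Z^0(B))$ is a sub-dga, and $B\leftarrow\tau^{\le0}B\to H^0(B)=R$ are quasi-isomorphisms of dgas. So $\mathcal C\cong\operatorname{Perf}(R)$ in $\mathbf{Hqe}$, and the enhancement is unique.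

**Case $\mathbb k=F$, $X=\operatorname{Spec}F[t]$, $Z=V(t)$.** Since $F[t]$ is a PID, every object is a sum of shifts of finite-dimensional modules with $t$ nilpotent, so $F=F[t]/t$ generates. In any enhancement, the corresponding dga $B$ has cohomology $\operatorname{Ext}^*_{F[t]}(F,F)=F\oplus F\eta$ with $|\eta|=1$. Truncation to degrees $\le0$ loses $\eta$, so we argue differently. Let $\Omega=F\langle\eta_1,\eta_2,\dots\rangle$ be the free algebra with $|\eta_n|=1$ and $d\eta_n=\sum_{i+j=n}\eta_i\eta_j$. Then $d^2\eta_n=\sum\eta_a\eta_b\eta_c-\sum\eta_a\eta_b\eta_c=0$.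

Give $\eta_n$ weight $n$; then $d$ preserves weight. On words of weight $\ge2$ define $h(\eta_1\eta_jv)=\eta_{j+1}v$ and $h(\eta_iv)=0$ for $i\ge2$. For $i\ge2$ we find
$$(dh+hd)(\eta_iv)=h\Bigl(\sum_{a+b=i}\eta_a\eta_bv-\eta_i\,dv\Bigr)=\eta_iv,$$
and for words beginning with $\eta_1\eta_j$,
$$(dh+hd)(\eta_1\eta_jv)=\sum_{a+b=j+1}\eta_a\eta_bv-\eta_{j+1}dv-\sum_{a+b=j}\eta_{a+1}\eta_bv+\eta_{j+1}dv=\eta_1\eta_jv.$$
Hence weights $\ge2$ are acyclic and $H^*(\Omega)=F\oplus F\eta_1$.

Now choose a cocycle $b_1\in B^1$ representing $\eta$. Inductively, $\sum_{i+j=n}b_ib_j$ is a cocycle in $B^2$ by the computation of $d^2\eta_n$; as $H^2(B)=0$ we may choose $b_n$ with $db_n=\sum_{i+j=n}b_ib_j$. Then $\eta_n\mapsto b_n$ is a dga map $\Omega\to B$ that is an isomorphism on cohomology. So $B$ is determined up to quasi-isomorphism and the $F$-linear enhancement is unique.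

**Where these arguments stop.** We shall see in (4.2) that the category of Theorem 2.1 has a generator whose endomorphism cohomology is $I$ in degree $-1$, $D\oplus I$ in degree $0$ and $D$ in degree $1$. Truncation loses degree $1$, as before. The inductive choice above dealt with a single class $\eta$ over $F$, where the only group in the way was $H^2(B)=0$; here the cohomology also contains the ring $D$ and the nonzero group $I$ in degree $-1$. Neither argument gives a conclusion.

## 4. Perfect $t$-torsion objects over $A[t]$

**Step 4.1. The category $\mathcal T(A)$.** We define the categories to be compared. For an $F$-dga $A$ put $A[t]=A\otimes_FF[t]$, and let $\mathcal T(A)\subset\mathbf D(A[t])$ be the thick subcategory generated by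
$$G_A:=A[t]/tA[t]\cong\operatorname{cone}(t:A[t]\to A[t]).$$
A dga map $A\to A'$ gives an exact base change functor $\mathcal T(A)\to\mathcal T(A')$ sending $G_A$ to $G_{A'}$; it is an equivalence if $A\to A'$ is a quasi-isomorphism. Modules over $(A\times A')[t]$ split by the two central idempotents, and $(G_A,0)$ and $(0,G_{A'})$ are summands of $G_{A\times A'}$, so $\mathcal T(A\times A')=\mathcal T(A)\times\mathcal T(A')$ as triangulated categories.

**Step 4.2. Constant objects.** We want objects that exist over all $A$ at once. The category $\mathcal T(F)$ consists of the complexes of $F[t]$-modules with finite-dimensional total cohomology on which $t$ is nilpotent, and its Hom spaces are finite-dimensional. We take as its objects the bounded complexes $M$ of finite free $F[t]$-modules with this property; every object is isomorphic to such a complex. Put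
$$M_A:=M\otimes_FA=M\otimes_{F[t]}A[t].$$
This is a finite semi-free dg $A[t]$-module, it lies in $\mathcal T(A)$ because it is the base change of $M$ along $F\to A$, and $M[1]_A=M_A[1]$ on the nose. Let $P=(F[t]\xrightarrow{t}F[t])$ in degrees $-1,0$, which represents $F=F[t]/t$, and put $\hat G_A:=P_A$. Then $\hat G_A\cong G_A$.

**Step 4.3. The Hom formula.** This makes Homs between constant objects computable. For $M,M'$ as above, the map sending $\varphi\otimes a$ to $\bigl(m\otimes b\mapsto(-1)^{|a||m|}\varphi(m)\otimes ab\bigr)$ is an isomorphism of complexes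
$$\operatorname{Hom}_{F[t]}(M,M')\otimes_FA\ \cong\ \operatorname{Hom}_{A[t]}(M_A,M'_A),$$
because $M$ is bounded and finite free. Composition is $(\varphi\otimes a)(\psi\otimes b)=(-1)^{|a||\psi|}\varphi\psi\otimes ab$. As $M_A$ is h-projective, the Künneth formula over $F$ gives
$$\operatorname{Hom}_{\mathcal T(A)}(M_A,M'_A)=\bigoplus_j\operatorname{Hom}_{\mathcal T(F)}(M,M'[j])\otimes_FH^{-j}(A),\tag{4.1}$$
compatibly with composition (with Koszul signs) and with base change.

*Example.* Take $M=M'=P$ with $\operatorname{Ext}^*_{F[t]}(F,F)=F\oplus F\eta$, $|\eta|=1$, and $A=A_\lambda$. By (1.5) the graded endomorphisms of $\hat G_{A_\lambda}$ are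
$$I\varepsilon\ (\text{degree }-1),\qquad D\oplus\eta\otimes I\varepsilon\ (\text{degree }0),\qquad \eta\otimes D\ (\text{degree }1).\tag{4.2}$$

**Step 4.4. Sequential colimits.** We need to descend morphisms and isomorphisms from infinity to a finite stage.

**Lemma 4.1.** *Let $A=\operatorname{colim}_nA_n$ be a sequential colimit of $F$-dgas (indexed by $n\ge0$), let $Y,Y'\in\mathcal T(A_0)$, and let $Y_n,Y_n',Y_\infty,Y'_\infty$ be the base changes to $A_n$ and $A$. Then $\operatorname{colim}_n\operatorname{Hom}_{\mathcal T(A_n)}(Y_n,Y_n')\to\operatorname{Hom}_{\mathcal T(A)}(Y_\infty,Y'_\infty)$ is bijective.*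

(In this lemma only, $A_0$ denotes the first algebra of the system.)

*Proof.* If $Y,Y'$ are shifts of $G_{A_0}$, this follows from (4.1), since cohomology and tensor products commute with filtered colimits. Consider the class of $Y'$ for which the map is bijective for $Y=G_{A_0}$ and all $Y'[k]$. It is closed under shifts, under cones (five lemma and exactness of filtered colimits) and under summands (a retract of a bijection is a bijection). So it is all of $\mathcal T(A_0)$. Now fix any $Y'$. By the same argument, the class of $Y$ for which the map is bijective for all $Y[k]$ is thick, and it contains $G_{A_0}$. $\square$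

In particular, an isomorphism $Y_\infty\cong Y'_\infty$ comes from an isomorphism $Y_n\cong Y'_n$ for some $n$: lift it and its inverse to a finite stage; the two composites equal the identities at infinity, hence at a later stage. Likewise a diagram of objects and morphisms defined at a finite stage that commutes at infinity commutes at some finite stage.

**Step 4.5. Objects over $K$.** We identify the objects at infinity.

**Lemma 4.2.** *Every object of $\mathcal T(K)$ is isomorphic to $M_K$ for some $M\in\mathcal T(F)$.*

*Proof.* $K[t]$ is a PID, so a complex is isomorphic to the sum of its shifted cohomologies. These are finite-dimensional over $K$ with $t$ nilpotent, hence sums of modules $K[t]/t^m$, and $K[t]/t^m$ is the base change of $F[t]/t^m$. $\square$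

## 5. The ring $R$, and $\mathbf D^{\mathrm{perf}}_Z(X)\cong\mathcal T(A_0)$

**Step 5.1. The scheme.** We look for a commutative ring whose derived reduction modulo $t$ has cohomology $D\oplus I\varepsilon$. Let $Q=I\otimes_F\bigl(F[t,t^{-1}]/F[t]\bigr)$, a $D[t]$-module, and
$$R=D[t]\oplus Q,\quad Q^2=0,\qquad X=\operatorname{Spec}R,\quad Z=V(t).$$
Each element of $Q$ is killed by a power of $t$, so $X\setminus Z=\operatorname{Spec}R[1/t]=\operatorname{Spec}D[t,t^{-1}]$. As a check, compute $\operatorname{cone}(t|R)$. On $D[t]$, $t$ is injective with cokernel $D$; on $Q$, $t$ is surjective with kernel $I\otimes t^{-1}$. So its cohomology is $D$ in degree $0$ and $I$ in degree $-1$, as wanted.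

**Step 5.2. A generator.** We show that $\mathbf D^{\mathrm{perf}}_Z(X)$ is the thick subcategory of $\mathbf D(R)$ generated by $\operatorname{cone}(t|R)$. Since $X$ is affine, $\mathbf D_{\mathrm{qc}}(X)=\mathbf D(R)$, and the support condition on $P'$ is $P'[1/t]=0$. Clearly $\operatorname{cone}(t|R)$ is perfect with this property. Conversely let $P'$ be perfect with $P'[1/t]=0$. Perfect complexes are compact, so
$$\operatorname{colim}\bigl(\operatorname{End}(P')\xrightarrow{t}\operatorname{End}(P')\xrightarrow{t}\cdots\bigr)=\operatorname{Hom}(P',P'[1/t])=0.$$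
The identity therefore dies at some stage: $t^m=0$ on $P'$ for some $m$. Hence $\operatorname{cone}(t^m|P')\cong P'\oplus P'[1]$, and $P'$ is a summand of $\operatorname{cone}(t^m|P')=P'\otimes^L_R\operatorname{cone}(t^m|R)$. As $P'$ lies in the thick closure of $R$, this lies in the thick closure of $\operatorname{cone}(t^m|R)$. By the octahedral axiom $\operatorname{cone}(t^m|R)$ is an iterated extension of copies of $\operatorname{cone}(t|R)$.

**Step 5.3. A dga between $R$ and $A'[t]$.** We connect $R$ to $A'=D\oplus I\varepsilon$ of Step 1.7. Let $R'=D[t]\oplus J$ be the commutative dga with $J=(I[t]\hookrightarrow I[t,t^{-1}])$ in degrees $-1,0$ and $J^2=0$. There are dga maps $R\leftarrow R'\to A'[t]$: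

* The left map is induced by $J\to H^0(J)=Q$. It is a quasi-isomorphism, so $\mathbf D(R')\cong\mathbf D(R)$, with $\operatorname{cone}(t|R')$ corresponding to $\operatorname{cone}(t|R)$.
* The right map projects $J$ onto its degree $-1$ part $I[t]\varepsilon$. The degree $0$ part $V:=I[t,t^{-1}]$ of $J$ is a subcomplex and an ideal of $R'$, so this is a surjective dga map with kernel $V$. On $V$ the element $t$ is invertible.

**Step 5.4. The equivalence.** We show that $R'\to A'[t]$ is an equivalence on $t$-torsion objects. Let $L=-\otimes^L_{R'}A'[t]$ and $P'=\operatorname{cone}(t|R')$. From $0\to V\to R'\to A'[t]\to0$, the cone of the unit $P'\to L(P')$ is $P'\otimes^L_{R'}V[1]=\operatorname{cone}(t|V)[1]=0$. So the unit is an isomorphism on $P'$, hence on the thick closure of $P'$. By adjunction $\operatorname{Hom}(L(Y),L(Y'))=\operatorname{Hom}(Y,L(Y'))=\operatorname{Hom}(Y,Y')$ there, so $L$ is fully faithful on this thick closure. Moreover $L(P')=\operatorname{cone}(t|A'[t])\cong G_{A'}$. The thick closure of $P'$ is idempotent complete, because $\mathbf D(R')$ is; so its image is closed under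 summands and equals the thick closure of $G_{A'}$. With the quasi-isomorphism $A'\to A_0$ we obtain exact $F$-linear equivalences
$$\mathbf D^{\mathrm{perf}}_Z(X)\cong\mathcal T(A')\cong\mathcal T(A_0).\tag{5.1}$$

## 6. A description of $\mathcal T(A_\lambda)$ that does not mention $\lambda$

Write $\mathcal T_\lambda=\mathcal T(A_\lambda)$, and $\pi_i:\mathcal T_\lambda\to\mathcal T(\Gamma)$, $\rho:\mathcal T_\lambda\to\mathcal T(K)$ for the base change functors. By (1.6), $\mathcal T_\lambda=\mathcal T(\Gamma)^n\times\mathcal T(A_\lambda^{>n})$, and for $i\le n$ the functor $\pi_i$ is the projection to the $i$-th factor. By (1.7), $\mathcal T(A^\infty_\lambda)\cong\mathcal T(K)$. The plan is to show that objects, morphisms and triangles are all determined by their images under the $\pi_i$ and $\rho$.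

**Step 6.1. Objects.** We show that every object is eventually constant. *Every $Y\in\mathcal T_\lambda$ is isomorphic to $Y_1\oplus\dots\oplus Y_n\oplus M_{A_\lambda^{>n}}$ for some $n$, some $Y_i\in\mathcal T(\Gamma)=\mathcal T(e_iA_\lambda)$ and some $M\in\mathcal T(F)$.* By Lemma 4.2, $\rho(Y)\cong M_K=\rho(M_{A_\lambda})$ for some $M$. Since $A_\lambda^\infty\to K$ is a quasi-isomorphism, $Y$ and $M_{A_\lambda}$ become isomorphic over $A_\lambda^\infty$. By Lemma 4.1, applied to the system $(A_\lambda^{>n})_{n\ge0}$, they become isomorphic over some $A_\lambda^{>n}$. The remaining components of $Y$ are $Y_i=\pi_i(Y)$, $i\le n$.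

**Step 6.2. The category $\mathcal S$.** We write down a category of sequences, built only from $\mathcal T(\Gamma)$, $\mathcal T(F)$, $K$ and the points $c_i$. Objects are $s=(n;Y_1,\dots,Y_n;M)$ with $Y_i\in\mathcal T(\Gamma)$ and $M\in\mathcal T(F)$. Put $s_i=Y_i$ for $i\le n$, $s_i=M_\Gamma$ for $i>n$, and $s_\infty=M_K$. A morphism $s\to s'$ is a family $\varphi=(\varphi_i)_{i\ge1}$, $\varphi_i\in\operatorname{Hom}_{\mathcal T(\Gamma)}(s_i,s'_i)$, for which there is $h\in\operatorname{Hom}_{\mathcal T(F)}(M,M')\otimes_FK$ with
$$\varphi_i=h(c_i)\ \text{ for } i\gg0.\tag{6.1}$$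
Here, for $h=\sum_l\psi_l\otimes f_l$,
$$h(c_i)=\sum_lf_l(c_i)\psi_l\in\operatorname{Hom}(M,M')\subset\operatorname{Hom}(M_\Gamma,M'_\Gamma),$$
which is defined and independent of the presentation for $i\gg0$. The element $h$ is unique: take the $\psi_l$ to be a basis; then $f_l(c_i)$ is determined for $i\gg0$, so $f_l$ is determined by Step 1.2. Composition is componentwise, and $h$ is multiplicative in $\varphi$, since evaluation at $c_i$ is multiplicative for $i\gg0$. Shifts are also componentwise: $s[1]=(n;Y_1[1],\dots,Y_n[1];M[1])$. There are functors $\sigma_i:\mathcal S\to\mathcal T(\Gamma)$, $s\mapsto s_i$, $\varphi\mapsto\varphi_i$, and $\sigma_\infty:\mathcal S\to\mathcal T(K)$, $s\mapsto s_\infty$, $\varphi\mapsto h\in\operatorname{Hom}(M,M')\otimes K=\operatorname{Hom}(M_K,M'_K)$, the last equality by (4.1).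

**Step 6.3. Morphisms.** We identify morphisms in $\mathcal T_\lambda$ with those of $\mathcal S$. For $s\in\mathcal S$ put $X_s=Y_1\oplus\dots\oplus Y_n\oplus M_{A_\lambda^{>n}}\in\mathcal T_\lambda$. Then $\pi_i(X_s)=s_i$ and $\rho(X_s)=s_\infty$ canonically, and $X_{s[1]}=X_s[1]$.

**Claim 6.1.** *The map $(\pi_i)_i:\operatorname{Hom}_{\mathcal T_\lambda}(X_s,X_{s'})\to\prod_i\operatorname{Hom}_{\mathcal T(\Gamma)}(s_i,s'_i)$ is injective with image $\operatorname{Hom}_{\mathcal S}(s,s')$. Under this identification $\rho$ corresponds to $\sigma_\infty$.*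

*Proof.* For $m\ge n,n'$ we have $X_s=\bigoplus_{i\le m}s_i\oplus M_{A_\lambda^{>m}}$, because $A_\lambda^{>n}=\Gamma^{m-n}\times A_\lambda^{>m}$; likewise for $s'$. So the Hom space is
$$\prod_{i\le m}\operatorname{Hom}(s_i,s_i')\times\operatorname{Hom}(M_{A_\lambda^{>m}},M'_{A_\lambda^{>m}}).$$
By (4.1) and (1.5) the last factor is
$$\operatorname{Hom}(M,M')\otimes D^{>m}\ \oplus\ \operatorname{Hom}(M,M'[1])\otimes I^{>m}\varepsilon,$$
where $D^{>m},I^{>m}$ are the parts of $D,I$ supported in indices $>m$. Let $(\psi_l)$ and $(\psi'_l)$ be bases of the finite-dimensional spaces $\operatorname{Hom}(M,M')$ and $\operatorname{Hom}(M,M'[1])$. Under $(\pi_i)_{i>m}$,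
$$\sum_l\psi_l\otimes a_l+\sum_l\psi'_l\otimes b_l\varepsilon\ \longmapsto\ \Bigl(\sum_la_{l,i}\psi_l+\sum_lb_{l,i}\psi'_l\varepsilon\Bigr)_{i>m}.$$
By (4.1) for $\Gamma$, $\operatorname{Hom}(M_\Gamma,M'_\Gamma)=\operatorname{Hom}(M,M')\oplus\operatorname{Hom}(M,M'[1])\varepsilon$. So the coefficients $a_{l,i},b_{l,i}$ can be read off and the map is injective. The $b_l$ are arbitrary finitely supported sequences, and the $a_l$ are arbitrary sequences for which some $f_l\in K$ satisfies $a_{l,i}=f_l(c_i)$ for $i\gg0$. So the image consists exactly of the families with $\varphi_i=h(c_i)$ for $i\gg0$, where $h=\sum_l\psi_l\otimes\bar a_l$. Since $\rho(a+b\varepsilon)=\bar a$ on cohomology, this $h$ is the image under $\rho$. $\square$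

Hence $\Phi_\lambda:\mathcal S\to\mathcal T_\lambda$, $s\mapsto X_s$, is fully faithful, and by Step 6.1 it is an $F$-linear equivalence with $\pi_i\Phi_\lambda=\sigma_i$ and $\rho\Phi_\lambda=\sigma_\infty$. It commutes with shifts, because the $\pi_i$ commute with shifts and are jointly faithful.

**Step 6.4. Triangles.** We must see that distinguished triangles are also detected by the pieces.

**Lemma 6.2.** *A sequence $\Delta:X\to Y\to W\to X[1]$ in $\mathcal T_\lambda$ is a distinguished triangle if and only if $\rho(\Delta)$ and all $\pi_i(\Delta)$ are.*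

*Proof.* "Only if" holds since base change is exact. Conversely, complete $X\to Y$ to a distinguished triangle $\Delta':X\to Y\to C\to X[1]$. The triangles $\rho(\Delta)$ and $\rho(\Delta')$ are distinguished with the same first map, so there is an isomorphism $\rho(W)\cong\rho(C)$ which, with identities on $\rho(X)$ and $\rho(Y)$, gives $\rho(\Delta)\cong\rho(\Delta')$. By Lemma 4.1 for the system $(A_\lambda^{>n})_n$, together with $\mathcal T(A_\lambda^\infty)\cong\mathcal T(K)$, for $n\gg0$ it is induced by an isomorphism in $\mathcal T(A_\lambda^{>n})$ for which the two relevant squares already commute. So the image of $\Delta$ in $\mathcal T(A_\lambda^{>n})$ is isomorphic to that of $\Delta'$, hence distinguished. The components of $\Delta$ in $\mathcal T(\Gamma)^n$ are $\pi_1(\Delta),\dots,\pi_n(\Delta)$, which are distinguished by hypothesis. As $\mathcal T_\lambda=\mathcal T(\Gamma)^n\times\mathcal T(A_\lambda^{>n})$ as triangulated categories, $\Delta$ is distinguished. $\square$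

Under $\Phi_\lambda$, the distinguished triangles therefore correspond to the sequences $s\to s'\to s''\to s[1]$ in $\mathcal S$ whose images under all $\sigma_i$ and $\sigma_\infty$ are distinguished. This condition does not depend on $\lambda$. So
$$\Phi_1\Phi_0^{-1}:\mathcal T_0\to\mathcal T_1\ \text{ is an exact } F\text{-linear, hence }\mathbb k\text{-linear, equivalence.}\tag{6.2}$$

## 7. The two enhancements and their cohomological centers

**Step 7.1. The enhancements $\mathcal C_\lambda$.** We fix the two dg categories of the theorem. Write $\hat G_\lambda:=\hat G_{A_\lambda}=P\otimes_FA_\lambda$. Choose a set of h-projective dg $A_\lambda[t]$-modules representing objects of $\mathcal T_\lambda$, containing $\hat G_\lambda$ and a representative of each isomorphism class of $\mathcal T_\lambda$, and closed under shifts and cones of closed degree $0$ maps. Such a set exists because $\mathcal T_\lambda$, the thick closure of one object, is essentially small. Let $\mathcal C_\lambda$ be the full dg category on this set. It is pretriangulated and $H^0(\mathcal C_\lambda)\cong\mathcal T_\lambda$.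 By (5.1) and (6.2), $\mathcal C_0$ and $\mathcal C_1$ are both enhancements of $\mathbf D^{\mathrm{perf}}_Z(X)$.

How can one tell them apart? It is not enough to show that $A_0$ and $A_1$ are not quasi-isomorphic, because an isomorphism $\mathcal C_0\cong\mathcal C_1$ in $\mathbf{Hqe}$ need not match $\hat G_0$ with $\hat G_1$. A sensible first attempt is an invariant that does not refer to a chosen object, such as the center.

**Definition (center).** For a dg category $\mathcal C$ let $\mathcal Z(\mathcal C)$ be the ring of families $z=(z_X)$, $z_X\in H^0\mathcal C(X,X)$, with $fz_X=z_Yf$ for all homogeneous $f\in H^*\mathcal C(X,Y)$. It is commutative, since $z_X$ commutes with $z'_X$. Let $\mathcal N(\mathcal C)\subset\mathcal Z(\mathcal C)$ be the ideal of those $z$ with every $z_X$ nilpotent.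

*Example.* If $\mathcal C$ has one object with endomorphism dga $A_\lambda$, then by (1.5) $\mathcal Z(\mathcal C)=D$ for both $\lambda$, and $\mathcal N(\mathcal C)=0$.

**Step 7.2. The center modulo nilpotents.** We compute how much of $\mathcal Z(\mathcal C_\lambda)$ is seen at $\hat G_\lambda$. By (4.2), $H^0\mathcal C_\lambda(\hat G_\lambda,\hat G_\lambda)=D\oplus\operatorname{Ext}^1_{F[t]}(F,F)\otimes I\varepsilon$, where the second summand is an ideal of square zero. Let $ev_\lambda:\mathcal Z(\mathcal C_\lambda)\to D$ be the ring homomorphism sending $z$ to the image of $z_{\hat G_\lambda}$ in $D$.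

**Lemma 7.1.** (a) *$ev_\lambda$ is surjective.* (b) *$\ker ev_\lambda=\mathcal N(\mathcal C_\lambda)$.*

*Proof.* (a) For $a\in D$ and $s\in\mathcal S$, the family $(a_i\cdot\mathrm{id}_{s_i})_i$ is an endomorphism of $s$, with $h=\mathrm{id}\otimes\bar a$ in (6.1). It is natural in $s$ and compatible with shifts, so it commutes with morphisms $s\to s'[k]$ for all $k$. Transported by $\Phi_\lambda$, it defines an element of $\mathcal Z(\mathcal C_\lambda)$. For $s=(0;\,;P)$ we have $X_s=\hat G_\lambda$, and by Claim 6.1 the family is the image of $\mathrm{id}\otimes a$. So its value under $ev_\lambda$ is $a$.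

(b) Let $ev_\lambda(z)=0$. Then $z_{\hat G_\lambda}$ lies in the square-zero ideal, so it is nilpotent. The objects $X$ with $z_X$ nilpotent are closed under summands, because $z$ commutes with inclusions and projections. They are closed under shifts, because $z$ commutes with the canonical isomorphism $X\to X[1]$ of degree $-1$, so $z_{X[1]}=z_X[1]$. For cones, suppose $z_X^m=0=z_Y^m$ and $X\to Y\xrightarrow{v}C\xrightarrow{w'}X[1]$ is distinguished. Then $z_C^mv=vz_Y^m=0$, so $z_C^m=gw'$ for some $g:X[1]\to C$, and
$$z_C^{2m}=z_C^m\,g\,w'=g\,z_{X[1]}^m\,w'=0.$$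
So $z_X$ is nilpotent for all $X$ in the thick closure of $\hat G_\lambda$, which is everything. Conversely, if $z\in\mathcal N(\mathcal C_\lambda)$, then $ev_\lambda(z)$ is nilpotent in the reduced ring $D$, hence $0$. $\square$

So $\mathcal Z(\mathcal C_\lambda)/\mathcal N(\mathcal C_\lambda)\cong D$ for both $\lambda$, and this quotient does not distinguish the two categories. What differs is how central classes are represented by cocycles.

**Step 7.3. Strict representatives in $\mathcal C_0$.** We note a property of $\mathcal C_0$ that will be transported to $\mathcal C_1$. $A_0$ is graded commutative, since $N_0$ is commutative and acts on $A_0^{-1}$ through $D$ on both sides. So for $a\in D$, right multiplication by the central degree $0$ cocycle $(a,0)$ is a closed degree $0$ endomorphism of every dg $A_0[t]$-module, and it commutes *strictly* with every homogeneous $A_0[t]$-linear map. Let $\mu(a)\in\mathcal Z(\mathcal C_0)$ be the induced family. On $\hat G_0=P\otimes A_0$ it is $\mathrm{id}\otimes(a,0)$, so $ev_0(\mu(a))=a$.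

The idea for the rest is this. If $\mathcal C_0\cong\mathcal C_1$, some class over $\hat x$ in $\mathcal Z(\mathcal C_1)$ comes from a strictly central $\mu(a_0)$. Over an intermediate dg category, the failure of a lift of $\mu(a_0)$ to be strictly central is confined to an acyclic ideal. This makes the homotopies of the model computation in Step 1.6 essentially unique, hence multiplicative: a derivation of $D$ appears, and (1.2) forbids it.

## 8. A span of surjective quasi-equivalences

Suppose from now on that $\mathcal C_0\cong\mathcal C_1$ in $\mathbf{Hqe}$; we look for a contradiction.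

**Step 8.1. The span.** We replace the abstract isomorphism by honest dg functors that are surjective on everything. *There are a dg category $\mathcal B$ and dg functors $\omega_\lambda:\mathcal B\to\mathcal C_\lambda$ ($\lambda=0,1$) that are surjective on objects and induce surjective quasi-isomorphisms on all Hom complexes.*

We use Tabuada's model structure on small $\mathbb k$-linear dg categories. Weak equivalences are the quasi-equivalences. Fibrations are the dg functors $\omega$ that are surjective on Hom complexes and such that every isomorphism $\omega(b)\to Y$ in $H^0$ of the target lifts to an isomorphism $b\to b'$ in $H^0$ of the source with $\omega(b')=Y$. All objects are fibrant. Hence the isomorphism in $\mathbf{Hqe}$ is represented by quasi-equivalences $\mathcal C_0\leftarrow\mathcal Q\to\mathcal C_1$ with $\mathcal Q$ a cofibrant replacement of $\mathcal C_0$. Factor $\mathcal Q\to\mathcal C_0\times\mathcal C_1$ as a trivial cofibration $\mathcal Q\to\mathcal B$ followed by a fibration $\mathcal B\to\mathcal C_0\times\mathcal C_1$. The projections $\mathcal C_0\times\mathcal C_1\to\mathcal C_\lambda$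 are fibrations, being pulled back from the fibrations $\mathcal C_{1-\lambda}\to*$. So the composites $\omega_\lambda:\mathcal B\to\mathcal C_\lambda$ are fibrations, and they are quasi-equivalences by two-out-of-three. Finally, let $Y$ be an object of $\mathcal C_\lambda$. By essential surjectivity there are $b$ and an isomorphism $\omega_\lambda(b)\to Y$ in $H^0$; the lifting property gives $b'$ with $\omega_\lambda(b')=Y$.

**Step 8.2. Comparing centers.** We transport central families through $\mathcal B$. The functors $H^*(\omega_\lambda)$ are fully faithful and surjective on objects. For $z\in\mathcal Z(\mathcal C_\lambda)$, the family $\bigl(H^0(\omega_\lambda)^{-1}(z_{\omega_\lambda(b)})\bigr)_b$ lies in $\mathcal Z(\mathcal B)$. Conversely let $z\in\mathcal Z(\mathcal B)$. If $\omega_\lambda(b)=\omega_\lambda(b')$, the identity lifts to some $j\in H^0\mathcal B(b,b')$, and $z_{b'}j=jz_b$ shows that $z_b$ and $z_{b'}$ have the same image. So $z$ induces a well-defined family on $\mathcal C_\lambda$, central because all $f\in H^*\mathcal C_\lambda(X,Y)$ lift. These constructions are inverse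 ring isomorphisms $\mathcal Z(\mathcal B)\cong\mathcal Z(\mathcal C_\lambda)$, and they preserve $\mathcal N$. Let $\tau:\mathcal Z(\mathcal C_0)\to\mathcal Z(\mathcal C_1)$ be the resulting isomorphism.

**Step 8.3. A strictly central element lying over $\hat x$.** We choose the element that will produce the contradiction. *There is $a_0\in D$ with $ev_1(\tau(\mu(a_0)))=\hat x$.* By Lemma 7.1(a) choose $z\in\mathcal Z(\mathcal C_1)$ with $ev_1(z)=\hat x$, and put $a_0=ev_0(\tau^{-1}z)$. Then $ev_0$ kills $\tau^{-1}z-\mu(a_0)$, so by Lemma 7.1(b) this element lies in $\mathcal N(\mathcal C_0)$. Hence $z-\tau(\mu(a_0))\in\mathcal N(\mathcal C_1)$, and $ev_1$ kills it.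

## 9. The derivation of $D$ produced by an isomorphism in $\mathbf{Hqe}$

Write $A=A_1$. Choose $b\in\mathcal B$ with $\omega_1(b)=\hat G_1$, and put
$$B=\mathcal B(b,b),\qquad E_0=\mathcal C_0(\omega_0(b),\omega_0(b)),\qquad E=\mathcal C_1(\hat G_1,\hat G_1)=\operatorname{End}_{F[t]}(P)\otimes_FA.$$
There are surjective quasi-isomorphisms of $\mathbb k$-dgas $q_0:B\to E_0$ and $q_1:B\to E$, with acyclic two-sided dg ideals as kernels. Each $q_\lambda$ is surjective on cocycles: given a cocycle $e$, choose a cocycle $v$ of $B$ with $q_\lambda(v)-e=dc$, lift $c$ to $c'$, and take $v-dc'$. Put $\mathfrak a=\ker q_0$.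

**Step 9.1. The element $w$.** We lift the strictly central element to $B$. Let $u\in Z^0(E_0)$ be multiplication by $(a_0,0)$; it commutes strictly with all of $E_0$. Choose $w\in Z^0(B)$ with $q_0(w)=u$. By Step 8.2 the class of $q_1(w)$ in $H^0(E)$ is $\tau(\mu(a_0))_{\hat G_1}$, so by Step 8.3
$$[q_1(w)]=\hat x+\nu,\qquad \nu\in\operatorname{Ext}^1_{F[t]}(F,F)\otimes I\varepsilon.\tag{9.1}$$

**Step 9.2. From $E$ back to $A$.** We need a chain map $E\to A$ that is linear over $A$ on both sides. A degree $0$ endomorphism of $P=(F[t]\xrightarrow{t}F[t])$ is a pair $(\alpha,\alpha')\in F[t]^2$, acting on $P^{-1}$ and $P^0$. A degree $-1$ endomorphism is multiplication by some $k\in F[t]$ from $P^0$ to $P^{-1}$, with boundary $(tk,tk)$. Define $\ell:\operatorname{End}_{F[t]}(P)\to F$ by $\ell(\alpha,\alpha')=\alpha'(0)$ and by $0$ in nonzero degrees. It is $F$-linear, kills boundaries, and $\ell(\mathrm{id})=1$. Hence $\ell\otimes1:E\to A$, $\varphi\otimes a\mapsto\ell(\varphi)a$, is a chain map, and for all $a,c\in A$, $e\in E$,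
$$(\ell\otimes1)\bigl((1\otimes a)\,e\,(1\otimes c)\bigr)=a\,(\ell\otimes1)(e)\,c.$$
No signs occur, since $\ell$ is nonzero only in degree $0$. On $H^0$ it is the projection $D\oplus\operatorname{Ext}^1\otimes I\varepsilon\to D$. Put
$$r=(\ell\otimes1)\circ q_1:B\to A,\qquad \xi:=r(w)\in A^0=N_1.$$
The map $r$ is a chain map of complexes of $\mathbb k$-modules. By (9.1) the class of $\xi$ in $H^0(A)=D$ is $\hat x$, so $\xi=(\hat x,g)$ for some $g\in K$.

**Step 9.3. The part of $B$ lying over $A$.** We single out elements of $B$ that $r$ treats as scalars. Put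
$$S^0=\{s\in Z^0(B):q_1(s)\in1\otimes A^0\},\qquad S^{-1}=\{s\in B^{-1}:q_1(s)\in1\otimes A^{-1}\},$$
and define $\kappa:S^i\to A^i$ by $q_1(s)=1\otimes\kappa(s)$. Then $S^0$ is a subring of $B^0$, and $dS^{-1}\subset S^0$ with $\kappa(ds)=d\kappa(s)$. By Step 9.2, for $s\in S^0\cup S^{-1}$ and $v\in B$,
$$r(sv)=\kappa(s)r(v),\qquad r(vs)=r(v)\kappa(s).\tag{9.2}$$
Moreover:

* *$\kappa:S^0\to A^0$ is surjective.* For $a\in A^0$ the element $1\otimes a$ is a cocycle, as $A^1=0$, and $q_1$ is surjective on cocycles.
* *The kernel of the surjective ring map $S^0\xrightarrow{\kappa}A^0\to H^0(A)=D$ is $dS^{-1}$.* It contains $dS^{-1}$. If $s$ lies in the kernel, then $\kappa(s)=d\alpha$ with $\alpha\in A^{-1}$. Choose $s'\in B^{-1}$ with $q_1(s')=1\otimes\alpha$. Then $s-ds'$ is a cocycle in the acyclic complex $\ker q_1$, so $s-ds'=dk$ with $k\in\ker q_1$ of degree $-1$. Hence $s=d(s'+k)$, and $s'+k\in S^{-1}$ because $q_1(s'+k)=1\otimes\alpha$.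

**Step 9.4. The homotopies for $w$.** We turn "commutes with $w$ up to homotopy" into a map to $D$. First,
$$r(Z^{-1}(\mathfrak a))=0.\tag{9.3}$$
Indeed $\mathfrak a$ is acyclic, so $Z^{-1}(\mathfrak a)=d\mathfrak a^{-2}$, and $r(d\mathfrak a^{-2})\subset dA^{-2}=0$.

Let $s\in S^0$. Then $ws-sw$ is a cocycle of degree $0$, and it lies in $\mathfrak a$ because $q_0(w)=u$ commutes strictly with $q_0(s)$. As $\mathfrak a$ is acyclic, $ws-sw=d\eta(s)$ for some $\eta(s)\in\mathfrak a^{-1}$. Two choices of $\eta(s)$ differ by an element of $Z^{-1}(\mathfrak a)$, so by (9.3)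
$$\theta(s):=r(\eta(s))\in A^{-1}=D$$
does not depend on the choice. Consequently $\theta:S^0\to D$ is $\mathbb k$-linear.

**Step 9.5. Three properties of $\theta$.** They say that $\theta$ computes commutators with $\xi$, satisfies the Leibniz rule, and depends only on the class in $D$.

1. $d\theta(s)=\xi\,\kappa(s)-\kappa(s)\,\xi$ for $s\in S^0$. Apply $r$ to $d\eta(s)=ws-sw$ and use (9.2).
2. $\theta(ss')=\kappa(s)\theta(s')+\theta(s)\kappa(s')$ for $s,s'\in S^0$. The element $\eta(ss')-s\,\eta(s')-\eta(s)\,s'$ lies in $\mathfrak a^{-1}$. Since $ds=ds'=0$, its differential is $[w,ss']-s[w,s']-[w,s]s'=0$. Apply (9.3) and (9.2).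
3. $\theta(ds)=0$ for $s\in S^{-1}$. Since $u$ is strictly central, $ws-sw\in\mathfrak a^{-1}$. Since $dw=0$ and $w$ has degree $0$, $d(ws-sw)=w\,ds-ds\,w$. So we may take $\eta(ds)=ws-sw$, and by (9.2) $\theta(ds)=\xi\,\kappa(s)-\kappa(s)\,\xi$. This is $0$, because $N_1$ acts on $A^{-1}=D$ from both sides through the commutative ring $D$.

By property 3 and Step 9.3, $\theta$ factors through $S^0/dS^{-1}=D$. By property 2 the induced map $\bar\theta:D\to D$ is a $\mathbb k$-linear derivation.

**Step 9.6. The contradiction.** We combine the derivation with (1.2). Since $\operatorname{Der}_{\mathbb k}(D,D)=0$, we get $\bar\theta=0$ and hence $\theta=0$. By property 1, $\xi$ commutes with $\kappa(S^0)=A^0=N_1$. But $\xi=(\hat x,g)$, and by (1.4)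
$$(\hat x,g)(\hat y,0)-(\hat y,0)(\hat x,g)=\bigl(0,\ \partial_xx\,\partial_yy-\partial_xy\,\partial_yx\bigr)=(0,1)\neq0.$$
This contradiction shows that $\mathcal C_0$ and $\mathcal C_1$ are not isomorphic in $\mathbf{Hqe}$. By Step 7.1 both are enhancements of $\mathbf D^{\mathrm{perf}}_Z(X)$, so $\mathbf D^{\mathrm{perf}}_Z(X)$ does not have a unique enhancement. This proves Theorem 2.1. $\blacksquare$
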